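\title{Positive projections onto Jordan subalgebras and isometries of noncommutative $L^p$ spaces}

\begin{abstract}
Let $J:\mathcal M_1\to\mathcal M_2$ be a normal Jordan $*$-monomorphism of von Neumann algebras, let $P$ be a normal positive contractive projection of $\mathcal M_2$ onto $J(\mathcal M_1)$, and let $w\in\mathcal M_2$ be a partial isometry with $w^*w=J(1)$. We prove that the prescription $\varphi^{1/p}\mapsto w(\varphi\circ J^{-1}\circ P)^{1/p}$ extends to a linear isometry $L^p(\mathcal M_1)\to L^p(\mathcal M_2)$ of Haagerup $L^p$ spaces for every $0<p<\infty$, which answers a question of Sherman. The range of $J$ need not be an algebra; the main step shows that $J^{-1}\circ P$ nevertheless factors through a conditional expectation onto a von Neumann algebra. We also show that, for $1\le p<\infty$ and $p\ne2$, the maps $J^{-1}\circ P$ are the only normal positive maps $R$ for which $\varphi^{1/p}\mapsto(\varphi\circ R)^{1/p}$ extends to a linear isometry.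
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal M$ be a von Neumann algebra and $\mathcal M_*^+$ the cone of its normal positive functionals. For $0<p<\infty$, Haagerup's space $L^p(\mathcal M)$ is a vector space of closed, possibly unbounded, operators; its construction is recalled in Section~\ref{sec:Lp}. Three of its properties suffice to pose the question. Each $\varphi\in\mathcal M_*^+$ determines a positive element $\varphi^{1/p}\in L^p(\mathcal M)$ with $\|\varphi^{1/p}\|_p^p=\varphi(1)$. Every positive element of $L^p(\mathcal M)$ has this form, and every element is a linear combination of four positive ones. Finally, $\mathcal M$ acts on $L^p(\mathcal M)$ by left and right multiplication. For the matrix algebra $\mathbb M_n$ the space $L^p(\mathbb M_n)$ can be identified with $\mathbb M_n$ under $\|x\|_p=(\operatorname{Tr}|x|^p)^{1/p}$, and if $\varphi=\operatorname{Tr}(h\,\cdot)$ then $\varphi^{1/p}=h^{1/p}$. An \emph{isometry} is a linear map $T$, not necessarily surjective, with $\|Tx\|_p=\|x\|_p$ for all $x$;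 for $p<1$ the function $\|\cdot\|_p$ is only a quasi-norm, and the definition is the same.

Matrix algebras carry three elementary kinds of isometries. One can apply a $*$-isomorphism or a $*$-anti-isomorphism such as the transpose. One can enlarge the algebra: if $k\in\mathbb M_m$ is positive with trace $1$, then $a\mapsto a\otimes k^{1/p}$ is an isometry $L^p(\mathbb M_n)\to L^p(\mathbb M_n\otimes\mathbb M_m)$, and it sends $\varphi^{1/p}=h^{1/p}$ to $(h\otimes k)^{1/p}=(\varphi\circ F)^{1/p}$, where $F=\mathrm{id}\otimes\operatorname{Tr}(k\,\cdot)$ comes from a conditional expectation onto $\mathbb M_n\otimes1$. And one can multiply on the left by a partial isometry $w$, on elements $x$ with $w^*wx=x$. The following data put the three kinds into one formula.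

Write $a\circ b=\frac12(ab+ba)$. A \emph{Jordan $*$-homomorphism} is a linear map $J$ with $J(a^*)=J(a)^*$ and $J(a\circ b)=J(a)\circ J(b)$; homomorphisms, anti-homomorphisms and their direct sums are examples. Let $\mathcal M_1,\mathcal M_2$ be von Neumann algebras, and suppose we are given
\begin{itemize}
\item[(D1)] a normal injective Jordan $*$-homomorphism $J:\mathcal M_1\to\mathcal M_2$;
\item[(D2)] a partial isometry $w\in\mathcal M_2$ with $w^*w=J(1)$;
\item[(D3)] a normal positive projection $P:\mathcal M_2\to J(\mathcal M_1)$, that is, a normal, positive, contractive linear map of $\mathcal M_2$ onto $J(\mathcal M_1)$ that fixes $J(\mathcal M_1)$ pointwise. It is not assumed to be faithful.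
\end{itemize}
Consider the prescription
\begin{equation}\label{eq:star}
T(\varphi^{1/p})=w\,(\varphi\circ J^{-1}\circ P)^{1/p},\qquad \varphi\in(\mathcal M_1)_*^+ .
\end{equation}
The question, posed in \cite{Sherman}, is whether \eqref{eq:star} extends linearly to an isometry $L^p(\mathcal M_1)\to L^p(\mathcal M_2)$. We decide it for all von Neumann algebras, all $J,w,P$ as above and all $p\in[1,\infty)\setminus\{2\}$. The answer is yes.

\begin{theorem}\label{thm:A}
Let $J,w,P$ be as in \emph{(D1)--(D3)} and let $0<p<\infty$. There is a unique linear isometry $T:L^p(\mathcal M_1)\to L^p(\mathcal M_2)$ with $T(\varphi^{1/p})=w(\varphi\circ J^{-1}\circ P)^{1/p}$ for all $\varphi\in(\mathcal M_1)_*^+$.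
\end{theorem}

To see what has to be proved, let $R:\mathcal M_2\to\mathcal M_1$ be any normal positive map with $R(1)=1$. Then $\|(\varphi\circ R)^{1/p}\|_p^p=\varphi(R(1))=\|\varphi^{1/p}\|_p^p$, so the map $\varphi^{1/p}\mapsto(\varphi\circ R)^{1/p}$ preserves the norm on the positive cone for free. For $p=1$ it is the preadjoint of $R$, hence linear, and the issue is the norm of elements that are not positive. For $p\ne1$ even additivity is in doubt. Both can fail. Take $\mathcal M_1=\mathbb C^2$, $\mathcal M_2=\mathbb C$ and $R(\lambda)=(\lambda,\lambda)$; the map is $(\alpha^{1/p},\beta^{1/p})\mapsto(\alpha+\beta)^{1/p}$. It sends $(1,0)$ and $(0,1)$ to $1$ and $(1,1)$ to $2^{1/p}$, so it is not additive for $p\ne1$, and for $p=1$ its linear extension kills $(1,-1)$. The proof must therefore use that $R=J^{-1}\circ P$ has the Jordan homomorphism $J$ as a right inverse. The second theorem says that this property is exactly what is needed. We write $\operatorname{supp}\varphi$ for the support projection of $\varphi$.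

\begin{theorem}\label{thm:B}
Let $R:\mathcal M_2\to\mathcal M_1$ be a normal positive linear map and let $1\le p<\infty$, $p\ne2$. The following are equivalent:
\begin{itemize}
\item[(i)] $\varphi^{1/p}\mapsto(\varphi\circ R)^{1/p}$ extends to a linear isometry $L^p(\mathcal M_1)\to L^p(\mathcal M_2)$;
\item[(ii)] $R(1)=1$, and $\operatorname{supp}\varphi\perp\operatorname{supp}\psi$ implies $\operatorname{supp}(\varphi\circ R)\perp\operatorname{supp}(\psi\circ R)$ for all $\varphi,\psi\in(\mathcal M_1)_*^+$;
\item[(iii)] $R=J^{-1}\circ P$ for some $J,P$ as in \emph{(D1)} and \emph{(D3)}.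
\end{itemize}
Hence if \emph{(i)} holds for one $p\in[1,\infty)\setminus\{2\}$, the map extends to a linear isometry for every $p\in(0,\infty)$.
\end{theorem}

Two cases make Theorem~\ref{thm:A} plausible. If $\mathcal M_1=\mathbb C$, then $P=\omega(\cdot)J(1)$ for a normal state $\omega$ with $\omega(J(1))=1$, and $T(\lambda)=\lambda w\omega^{1/p}$ is an isometry. (Contractivity of $P$ matters already here. In $\mathcal M_2=\mathbb M_2$ let $J(1)=w=e_{11}$ and $P=\operatorname{Tr}(k\,\cdot)e_{11}$, where all entries of $k$ equal $1$. This $P$ is positive and fixes $e_{11}$, but $P(1)=2e_{11}$, and $wk^{1/p}=2^{1/p-1}(e_{11}+e_{12})$ has norm $2^{1/p-1/2}\ne1$ for $p\neq2$.) If $J(\mathcal M_1)$ is a von Neumann algebra, then $P$ is a conditional expectation, and $T$ should be a composition of the three elementary kinds of isometries, each of which has a counterpart for Haagerup's spaces. The difficulty lies in the remaining case. The range of $a\mapsto a\oplus a^t$ is closed under $\circ$ but not under multiplication; it has no $L^p$ space of its own inside $L^p(\mathcal M_2)$,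 and $P$ has no module property for the associative product.

The way out is a structure theorem for $R=J^{-1}\circ P$ (Proposition~\ref{prop:structure}). On the support of $R$, the map $J$ splits through a pair of orthogonal projections $z_+,z_-$ into a homomorphism $J_+$ and an anti-homomorphism $J_-$. For a suitable choice of the splitting, $R$ annihilates the off-diagonal corners $z_\pm\mathcal M_2z_\mp$, and it then factors through a conditional expectation onto the von Neumann algebra $J_+(\mathcal M_1)\oplus J_-(\mathcal M_1)$. Section~\ref{sec:tools} collects what is needed about positive maps, Section~\ref{sec:example} carries out the whole argument for $a\mapsto a\oplus a^t$, and Section~\ref{sec:structure} proves the structure theorem. Section~\ref{sec:Lp} constructs the elementary isometries between Haagerup spaces, and Section~\ref{sec:proofA} composes them. Theorem~\ref{thm:B} is proved in Section~\ref{sec:proofB}; it is not used in the proof of Theorem~\ref{thm:A}.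

\section{Positive maps with a Jordan right inverse}\label{sec:tools}

\subsection*{Standard facts}
A positive linear map between von Neumann algebras is \emph{normal} if it preserves suprema of bounded increasing nets of self-adjoint elements, equivalently if it is weak* continuous; it is \emph{faithful} if $x\ge0$ and $R(x)=0$ imply $x=0$. The support $q=\operatorname{supp}\omega$ of $\omega\in\mathcal M_*^+$ is the smallest projection with $\omega(1-q)=0$; one has $\omega(x)=\omega(qxq)$, and $\omega$ is faithful on $q\mathcal Mq$. The support of $a\in\mathcal M_+$ is the smallest projection $q$ with $aq=a$. We often use that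
\begin{equation}\label{eq:zero}
a\ge0,\ b^*ab=0\ \Longrightarrow\ ab=0,
\end{equation}
which holds because $b^*ab=(a^{1/2}b)^*(a^{1/2}b)$. The real span of the projections of $\mathcal M$ is norm dense in the self-adjoint part $\mathcal M_{sa}$. A weak* closed two-sided ideal of $\mathcal M$ has the form $q\mathcal M$ for a central projection $q$. The range of a normal $*$-homomorphism or $*$-anti-homomorphism is a von Neumann algebra: it is a $*$-algebra whose unit ball is the image of the weak* compact unit ball of $\mathcal M$. Three theorems on positive maps between unital C*-algebras will be used.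
\begin{itemize}
\item \emph{Kadison's inequality.} If $R$ is unital and positive, then $R(y^2)\ge R(y)^2$ for $y=y^*$.
\item \emph{Russo--Dye theorem.} If $R$ is positive, then $\|R\|=\|R(1)\|$.
\item \emph{Tomiyama's theorem.} A norm-one projection $F$ onto a C*-subalgebra $A$ is a conditional expectation: it is positive and $F(axb)=aF(x)b$ for $a,b\in A$.
\end{itemize}

A positive map need not satisfy the Schwarz inequality $R(y^*y)\ge R(y)^*R(y)$; the transpose on $\mathbb M_2$ violates it at $y=e_{12}$. Kadison's inequality is the part that survives, and it yields a module property for the Jordan product only.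

\begin{lemma}\label{lem:domain}
Let $R:B\to A$ be a unital positive map between unital C*-algebras, and let $y=y^*\in B$ satisfy $R(y^2)=R(y)^2$. Then $R(y\circ x)=R(y)\circ R(x)$ for all $x\in B$.
\end{lemma}

\begin{proof}
By linearity let $x=x^*$, and put $d=R(y\circ x)-R(y)\circ R(x)$, a self-adjoint element. For $t\in\mathbb R$, Kadison's inequality for $ty+x$ reads
\[
0\le R\big((ty+x)^2\big)-R(ty+x)^2=2td+R(x^2)-R(x)^2,
\]
since the terms in $t^2$ cancel. Dividing by $|t|$ and letting $t\to\pm\infty$ gives $d\ge0$ and $d\le0$.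
\end{proof}

\begin{lemma}\label{lem:support}
Let $R:\mathcal M_2\to\mathcal M_1$ be normal and positive, and let $s$ be the supremum of the projections $\operatorname{supp}(\varphi\circ R)$, $\varphi\in(\mathcal M_1)_*^+$. Then $R(x)=R(sxs)$ for all $x\in\mathcal M_2$, and $R$ is faithful on $s\mathcal M_2s$. A projection $q\in\mathcal M_2$ with $R(q)=0$ is orthogonal to $s$.
\end{lemma}

\begin{proof}
Put $s_\varphi=\operatorname{supp}(\varphi\circ R)\le s$. Then $\varphi(R(sxs))=\varphi(R(s_\varphi xs_\varphi))=\varphi(R(x))$ for all $\varphi$, and normal positive functionals separate the points of $\mathcal M_1$. Let $0\le y\in s\mathcal M_2s$ and $R(y)=0$. Then $\varphi(R(s_\varphi ys_\varphi))=0$, so $s_\varphi ys_\varphi=0$ and $ys_\varphi=0$ by \eqref{eq:zero}. Thus every $s_\varphi$, and hence $s$, lies under the projection onto the kernel of $y$, and $y=ys=0$. If $R(q)=0$, then $R(sqs)=0$, so $sqs=0$ and $qs=0$.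
\end{proof}

We call $s$ the \emph{support} of $R$.

\subsection*{The map $R=J^{-1}\circ P$}
The triple product is a Jordan expression: in any algebra
\begin{equation}\label{eq:triple}
aba=2a\circ(a\circ b)-a^2\circ b,
\end{equation}
because $2a\circ(a\circ b)=\frac12(a^2b+2aba+ba^2)$. Hence $J(aba)=J(a)J(b)J(a)$ for a Jordan homomorphism $J$. With $J$ as in (D1), the element $p_0=J(1)$ is a projection and $J(a)=p_0J(a)p_0$. Also $J$ is positive, since $J(b^2)=J(b)^2$ for $b=b^*$. In (D3), contractivity is equivalent to $P(1)=p_0$: if $\|P\|\le1$ then $p_0=P(p_0)\le P(1)=p_0P(1)p_0\le p_0$, and the converse is the Russo--Dye theorem.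

\begin{lemma}\label{lem:R}
Let $J,P$ be as in \emph{(D1)}, \emph{(D3)}. Then $R=J^{-1}\circ P:\mathcal M_2\to\mathcal M_1$ is normal, positive and unital, $R\circ J=\mathrm{id}$, $R(1-p_0)=0$, and for all $a\in\mathcal M_1$, $x\in\mathcal M_2$,
\begin{align}
R(J(a)\circ x)&=a\circ R(x),\label{eq:module}\\
R(J(a)\,x\,J(a))&=a\,R(x)\,a.\label{eq:quadratic}
\end{align}
\end{lemma}

\begin{proof}
For positivity we show that $J(a)\ge0$ implies $a\ge0$. From $J(a^*)=J(a)^*=J(a)$ we get $a=a^*$. Since $a^{n+1}=a\circ a^n$, we have $J(a^n)=J(a)^n$, so the bounded map $J$ is an injective unital $*$-homomorphism from the C*-algebra generated by $a$ and $1$ into $p_0\mathcal M_2p_0$. Such a map preserves spectra, so $a\ge0$. For normality let $x_i\uparrow x$ in $\mathcal M_2$. Then $R(x_i)\uparrow b$ for some $b$, and $J(b)=\sup J(R(x_i))=\sup P(x_i)=P(x)$ because $J$ and $P$ are normal; so $b=R(x)$. The identities $R(1)=J^{-1}(p_0)=1$, $R\circ J=\mathrm{id}$ and $R(1-p_0)=1-1=0$ follow from (D3).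

For $a=a^*$ we have $R(J(a)^2)=R(J(a^2))=a^2=R(J(a))^2$, so Lemma~\ref{lem:domain} gives \eqref{eq:module}; general $a$ follows by linearity. Writing $J(a)xJ(a)$ as in \eqref{eq:triple}, with $J(a)^2=J(a^2)$, and applying \eqref{eq:module} three times gives $2a\circ(a\circ R(x))-a^2\circ R(x)=aR(x)a$.
\end{proof}

From here on the data $J,P$ enter only through Lemma~\ref{lem:R}. Contractivity of $P$ has been used to make $R$ unital, which Kadison's inequality requires.

\section{The model case: a matrix and its transpose}\label{sec:example}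

Let $n\ge2$, $\mathcal M_1=\mathbb M_n$, and let $\mathcal M_2=\mathbb M_{2n}$ be written in $2\times2$ blocks $x=(x_{ij})$ with $x_{ij}\in\mathbb M_n$. Put
\[
J(a)=\begin{pmatrix}a&0\\0&a^t\end{pmatrix},\qquad z_+=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad z_-=\begin{pmatrix}0&0\\0&1\end{pmatrix}.
\]
The range of $J$ is not an algebra: $J(e_{11})J(e_{12})=e_{12}\oplus0$. We determine all unital positive maps $R:\mathbb M_{2n}\to\mathbb M_n$ with $R\circ J=\mathrm{id}$, using only \eqref{eq:module} and \eqref{eq:quadratic}.

\subsection*{The off-diagonal blocks}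
For $y\in\mathbb M_n$ let $\hat y$ be the block matrix with $y$ in position $(1,2)$ and zeros elsewhere, and put $\Psi(y)=R(\hat y)$. Then $2J(a)\circ\hat y=\widehat{L_ay}$ with $L_ay=ay+ya^t$, so \eqref{eq:module} says
\[
\Psi(L_ay)=S_a\Psi(y),\qquad\text{where } S_aq=aq+qa .
\]
The operators $L_a$ and $S_a$ look alike, but they behave differently under the commutator $[a,b]=ab-ba$. Since $b^ta^t=(ab)^t$,
\[
L_aL_by=ab\,y+ayb^t+bya^t+y(ab)^t .
\]
The middle terms are symmetric in $a,b$, so $[L_a,L_b]=L_{[a,b]}$. On the other hand, in any algebra $S_aS_bq=abq+aqb+bqa+qba$, so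
\begin{equation}\label{eq:S}
[S_a,S_b]\,q=[a,b]\,q-q\,[a,b].
\end{equation}
Thus $a\mapsto L_a$ is a representation of the Lie algebra $\mathbb M_n$ and $a\mapsto S_a$ is not, and an intertwiner has to vanish on the defect. With $k=[a,b]$ and $q=\Psi(y)$,
\[
kq+qk=\Psi(L_ky)=\Psi([L_a,L_b]y)=[S_a,S_b]q=kq-qk,
\]
so $q[a,b]=0$ for all $a,b$. For $i\ne j$ we have $[e_{ii},e_{ij}]=e_{ij}$, so $qe_{ij}=0$ and $qe_{ii}=qe_{ij}e_{ji}=0$. Hence $q=0$: the map $R$ annihilates the $(1,2)$ block, and by taking adjoints also the $(2,1)$ block.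

\subsection*{The diagonal blocks}
Let $c=R(z_+)$. If $v=v^*$ and $v^2=1$, then $J(v)z_+J(v)=z_+$, so $vcv=c$ by \eqref{eq:quadratic}. Taking $v=2q-1$ shows that $c$ commutes with every projection $q$, so $c=\gamma1$ with $0\le\gamma\le1$. By \eqref{eq:module}, $R(a\oplus0)=R(J(a)\circ z_+)=\gamma a$, and $R(0\oplus a^t)=a-\gamma a$. Therefore
\[
R(x)=\gamma\,x_{11}+(1-\gamma)\,x_{22}^t ,
\]
and every such map is unital and positive with $R\circ J=\mathrm{id}$.

\subsection*{The isometry}
For $\varphi=\operatorname{Tr}(h\,\cdot)$ we have $\varphi(R(x))=\operatorname{Tr}(\gamma h\,x_{11})+\operatorname{Tr}((1-\gamma)h^tx_{22})$, so $\varphi\circ R$ has density $\gamma h\oplus(1-\gamma)h^t$. Its $p$-th root is $\gamma^{1/p}h^{1/p}\oplus(1-\gamma)^{1/p}(h^{1/p})^t$. This is linear in $h^{1/p}$, and the linear map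
\[
T_0(a)=\gamma^{1/p}a\oplus(1-\gamma)^{1/p}a^t
\]
satisfies $\|T_0a\|_p^p=\gamma\|a\|_p^p+(1-\gamma)\|a^t\|_p^p=\|a\|_p^p$, since $a$ and $a^t$ have the same singular values. The vanishing of the off-diagonal blocks is what makes the density block diagonal and its $p$-th root computable.

\subsection*{What changes in general}
Three features need more care. First, for $\gamma\in\{0,1\}$ the map $R$ is not faithful and sees only one block; in general we cut $\mathcal M_2$ down to the support of $R$. Second, the commutator argument is empty for $n=1$, and its conclusion is then false: $J(\lambda)=\lambda1$, every state of $\mathbb M_2$ is an admissible $R$, and it need not vanish on $e_{12}$. But for $n=1$ the map $J$ is itself multiplicative, and the better splitting is $z_+=1$, $z_-=0$. In general we move the whole commutative summand of $\mathcal M_1$ to the homomorphic side. Third, the corners $z_\pm\mathcal M_2z_\pm$ are in general larger than $z_\pm J(\mathcal M_1)$, and $\gamma$ becomes a central element $c$ of $\mathcal M_1$ that need not be invertible.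 A conditional expectation has to be extracted from $R$ by dividing by $c$.

\section{Factorization through a conditional expectation}\label{sec:structure}

Throughout this section $J,P$ are as in (D1), (D3) and $R=J^{-1}\circ P$. A statement containing $\pm$ is to be read once with each sign.

\begin{proposition}\label{prop:structure}
There are orthogonal projections $z_+,z_-\in\mathcal M_2$ commuting with $J(\mathcal M_1)$ and central elements $c_+,c_-\ge0$ of $\mathcal M_1$ with $c_++c_-=1$ such that, with $s=z_++z_-$, $e_\pm=\operatorname{supp}c_\pm$ and $J_\pm(a)=z_\pm J(a)$, the following hold.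
\begin{itemize}
\item[(a)] $s$ is the support of $R$, and $s\le J(1)$.
\item[(b)] $J_+$ restricts to a $*$-isomorphism of $e_+\mathcal M_1$ onto a von Neumann algebra $\mathcal N_+$ with unit $z_+$, and $J_-$ restricts to a $*$-anti-isomorphism of $e_-\mathcal M_1$ onto a von Neumann algebra $\mathcal N_-$ with unit $z_-$.
\item[(c)] $R(J_\pm(a))=c_\pm a$ for all $a\in\mathcal M_1$.
\item[(d)] There is a faithful normal conditional expectation $E$ of $s\mathcal M_2s$ onto $\mathcal N=\mathcal N_+\oplus\mathcal N_-$ with $R(E(x))=R(x)$ for all $x\in s\mathcal M_2s$.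
\end{itemize}
\end{proposition}

The proof occupies the rest of the section.

\subsection*{Step 1: cutting down to the support}
Let $s$ be the support of $R$ and $\mathcal M=s\mathcal M_2s$, a von Neumann algebra with unit $s$ on which $R$ is faithful. Since $R(1-p_0)=0$, Lemma~\ref{lem:support} gives $s\le p_0$. Compressing $J$ by $s$ preserves the Jordan property if $s$ commutes with the range of $J$, and it does. Let $a=a^*\in\mathcal M_1$. By Lemma~\ref{lem:support} and \eqref{eq:quadratic},
\[
R\big(sJ(a)(1-s)J(a)s\big)=R\big(J(a)(1-s)J(a)\big)=aR(1-s)a=0 .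
\]
The argument on the left is a positive element of $\mathcal M$, so it vanishes, and $(1-s)J(a)s=0$ by \eqref{eq:zero}. Taking adjoints, $sJ(a)(1-s)=0$, so $J(a)s=sJ(a)s=sJ(a)$. By linearity $s$ commutes with $J(\mathcal M_1)$. Thus $J_s(a)=sJ(a)$ is a unital normal Jordan $*$-homomorphism $\mathcal M_1\to\mathcal M$, and $R(J_s(a))=R(sJ(a)s)=a$.

\subsection*{Step 2: the splitting}
We use the following theorem of Kadison and St{\o}rmer; see \cite[Prop.~3.2.2]{BR}. \emph{If $j$ is a Jordan $*$-homomorphism of a C*-algebra into $B(K)$ and $\mathcal B$ is the C*-algebra generated by its range, then there is a projection $z_0\in\mathcal B'\cap\mathcal B''$ such that $z_0j(\cdot)$ is a $*$-homomorphism and $(1-z_0)j(\cdot)$ is a $*$-anti-homomorphism.} Let $\mathcal M_2\subset B(H)$ and apply the theorem to $J_s$ on $K=sH$. Then $z_0\in\mathcal B''\subset\mathcal M$, and $z_0$ commutes with $J(\mathcal M_1)$. The maps $\pi_0=z_0J(\cdot)$ and $\rho_0=(s-z_0)J(\cdot)$ are normal; $\pi_0$ is multiplicative and $\rho_0$ is antimultiplicative.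

On a commutative summand of $\mathcal M_1$ the two properties coincide, and there we change the splitting. Let $I$ be the weak* closed two-sided ideal of $\mathcal M_1$ generated by all commutators, and write $I=(1-g)\mathcal M_1$ with $g$ a central projection. Then $g[a,b]=0$ for all $a,b$, so $g\mathcal M_1$ is commutative. The projection $\rho_0(g)\le s-z_0$ commutes with $J(\mathcal M_1)$, because
\[
\rho_0(g)J(a)=\rho_0(g)\rho_0(a)=\rho_0(ag)=\rho_0(ga)=\rho_0(a)\rho_0(g)=J(a)\rho_0(g).
\]
Put $z_+=z_0+\rho_0(g)$ and $z_-=s-z_+$. These are orthogonal projections in $\mathcal M$ commuting with $J(\mathcal M_1)$, and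
\[
J_+(a)=\pi_0(a)+\rho_0(ga),\qquad J_-(a)=\rho_0((1-g)a).
\]
The two summands of $J_+$ lie in the orthogonal corners of $z_0$ and $s-z_0$, and $\rho_0(ga)\rho_0(gb)=\rho_0(gba)=\rho_0(gab)$; so $J_+$ is a normal $*$-homomorphism. The map $J_-$ is a normal $*$-anti-homomorphism, and the gain of the modification is
\begin{equation}\label{eq:g}
J_-(g)=0 .
\end{equation}
The ranges $\mathcal N_\pm=J_\pm(\mathcal M_1)$ are von Neumann algebras with units $J_\pm(1)=z_\pm$, so $\mathcal N=\mathcal N_+\oplus\mathcal N_-$ is a von Neumann subalgebra of $\mathcal M$ with unit $s$. It contains $J_s(\mathcal M_1)$ and replaces it in the rest of the proof.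

\subsection*{Step 3: the off-diagonal corners}
A conditional expectation onto $\mathcal N$ annihilates $z_+\mathcal Mz_-$, since $E(z_+xz_-)=z_+E(x)z_-=0$. So (d) can hold only if $R$ annihilates this corner too.

\begin{lemma}\label{lem:offdiag}
$R(z_+xz_-)=0=R(z_-xz_+)$ for all $x\in\mathcal M$.
\end{lemma}

\begin{proof}
Positive maps preserve adjoints, so it suffices to show that $R$ vanishes on $Y=z_+\mathcal Mz_-$. For $a\in\mathcal M_1$ and $y\in Y$ we have $J(a)y=J_+(a)y$ and $yJ(a)=yJ_-(a)$. Hence
\[
L_ay:=J_+(a)y+yJ_-(a)=2J(a)\circ y\in Y,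
\]
and \eqref{eq:module} gives $R(L_ay)=S_aR(y)$ with $S_aq=aq+qa$. Since $J_+(a)J_+(b)=J_+(ab)$ and $J_-(b)J_-(a)=J_-(ab)$,
\[
L_aL_by=J_+(ab)y+J_+(a)yJ_-(b)+J_+(b)yJ_-(a)+yJ_-(ab),
\]
so $[L_a,L_b]=L_{[a,b]}$. With $k=[a,b]$ and $q=R(y)$, formula \eqref{eq:S} gives $kq+qk=R(L_ky)=[S_a,S_b]q=kq-qk$, so $q[a,b]=0$ for all $a,b\in\mathcal M_1$. The identity $b[a,d]=[a,bd]-[a,b]d$ then gives $qb[a,d]=0$ for all $a,b,d$. The elements $b[a,d]b'$ span a weak* dense subspace of $I$, so $qI=0$, that is, $q(1-g)=0$. We have shown
\[
R(y)=gR(y)\qquad\text{for all }y\in Y .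
\]
This is all that commutators can give; the rest comes from \eqref{eq:g}. Let $y\in Y$ and $y'=J_+(g)y\in Y$. By \eqref{eq:g}, $L_gy=y'$, and $L_gy'=y'$ as $J_+(g)$ is a projection. Since $g$ is central, $S_gR(u)=2gR(u)=2R(u)$ for $u\in Y$. Therefore $R(y')=R(L_gy')=2R(y')$, so $R(y')=0$, and $2R(y)=R(L_gy)=R(y')=0$.
\end{proof}

\subsection*{Step 4: the central weights}
Put $c_\pm=R(z_\pm)\ge0$; then $c_++c_-=R(s)=R(1)=1$. If $v=v^*\in\mathcal M_1$ and $v^2=1$, then $J(v)z_\pm J(v)=z_\pm J(v^2)=z_\pm p_0=z_\pm$, so $vc_\pm v=c_\pm$ by \eqref{eq:quadratic}. Taking $v=2q-1$, we see that $c_\pm$ commutes with every projection of $\mathcal M_1$ and is central. As $z_\pm$ commutes with $J(a)$, \eqref{eq:module} gives $R(J_\pm(a))=R(J(a)\circ z_\pm)=a\circ c_\pm=c_\pm a$, which is (c).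

The supports $e_\pm$ of $c_\pm$ are central projections, and
\begin{equation}\label{eq:cancel}
b\in e_\pm\mathcal M_1,\ c_\pm b=0\ \Longrightarrow\ b=0 .
\end{equation}
The element $J_\pm(1-e_\pm)\in\mathcal M$ is positive and $R(J_\pm(1-e_\pm))=c_\pm(1-e_\pm)=0$. Faithfulness of $R$ on $\mathcal M$ gives $J_\pm(1-e_\pm)=0$, so $J_\pm(a)=J_\pm(e_\pm a)$ and $\mathcal N_\pm=J_\pm(e_\pm\mathcal M_1)$. If $b\in e_\pm\mathcal M_1$ and $J_\pm(b)=0$, then $c_\pm b=0$ by (c), so $b=0$. This proves (b).

\subsection*{Step 5: the expectation}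
If $E$ is as in (d) and $x\in z_\pm\mathcal Mz_\pm$, then $E(x)=J_\pm(b)$ with $b\in e_\pm\mathcal M_1$, and $R(x)=c_\pm b$ by (c). So we must divide $R(x)$ by $c_\pm$. Positivity of $R$ makes the quotient bounded.

Let $0\le x\in z_\pm\mathcal Mz_\pm$ and $r=R(x)$. From $x\le\|x\|z_\pm$ we get $0\le r\le\|x\|c_\pm$; in particular $(1-e_\pm)r(1-e_\pm)=0$, so $r=re_\pm$. Since $c_\pm$ is central, the elements $r(c_\pm+\varepsilon)^{-1}$ are positive, increase as $\varepsilon\downarrow0$, and satisfy
\[
r(c_\pm+\varepsilon)^{-1}=(c_\pm+\varepsilon)^{-1/2}r(c_\pm+\varepsilon)^{-1/2}\le\|x\|\,c_\pm(c_\pm+\varepsilon)^{-1}\le\|x\|\,e_\pm .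
\]
Their strong limit $b$ is a positive element of $e_\pm\mathcal M_1$, and $c_\pm b=\lim r\,c_\pm(c_\pm+\varepsilon)^{-1}=re_\pm=r$. Every element of $z_\pm\mathcal Mz_\pm$ is a linear combination of positive ones, so for each $x\in z_\pm\mathcal Mz_\pm$ there is $Q_\pm(x)\in e_\pm\mathcal M_1$ with
\[
c_\pm Q_\pm(x)=R(x),
\]
and it is unique by \eqref{eq:cancel}. Uniqueness makes $Q_\pm$ linear, and the construction makes it positive. It is normal: if $x_i\uparrow x$ and $Q_\pm(x_i)\uparrow b'$, then $c_\pm b'$ is the strong limit of $c_\pm Q_\pm(x_i)=R(x_i)$, which is $R(x)$, so $b'=Q_\pm(x)$. By (c), $Q_\pm(J_\pm(a))=e_\pm a$.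

Let $E_\pm=J_\pm\circ Q_\pm:z_\pm\mathcal Mz_\pm\to\mathcal N_\pm$. It is normal and positive, and $E_\pm(J_\pm(a))=J_\pm(e_\pm a)=J_\pm(a)$, so it fixes $\mathcal N_\pm$ pointwise and is unital. By (c), $R(E_\pm(x))=c_\pm Q_\pm(x)=R(x)$. In particular $E_\pm$ is faithful, because $R$ is faithful on $\mathcal M$. Multiplicativity of $J_\pm$ played no role here, which is why both signs are treated alike. Now put
\[
E(x)=E_+(z_+xz_+)+E_-(z_-xz_-),\qquad x\in\mathcal M .
\]
This is a normal unital positive projection of $\mathcal M$ onto $\mathcal N$. It has norm one by the Russo--Dye theorem, and, $\mathcal N$ being an algebra, it is a conditional expectation by Tomiyama's theorem. By Lemma~\ref{lem:offdiag},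
\[
R(E(x))=R(z_+xz_+)+R(z_-xz_-)=R(x),
\]
and this also shows that $E$ is faithful. The proof of Proposition~\ref{prop:structure} is complete.

\section{Four constructions of isometries between Haagerup spaces}\label{sec:Lp}

By Proposition~\ref{prop:structure}, the passage from $\varphi$ to $\varphi\circ R$ consists of multiplying by central elements, transporting along an isomorphism and an anti-isomorphism, forming a direct sum, and composing with a conditional expectation. We show that each operation induces a linear isometry for every $0<p<\infty$. In each case the method is to lift the operation to the crossed products in which the $L^p$ spaces live, where $p$-th roots are given by functional calculus.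

\subsection*{Weights and modular theory}
A \emph{weight} on a von Neumann algebra $A$ is an additive, positively homogeneous map $\theta:A_+\to[0,\infty]$. It is \emph{semifinite} if the left ideal $\mathfrak n_\theta=\{x:\theta(x^*x)<\infty\}$ is weak* dense; n.f.s.\ stands for normal, faithful and semifinite. Every von Neumann algebra has an n.f.s.\ weight. We use the following facts.
\begin{itemize}
\item[(M1)] \emph{KMS condition.} The modular group $\sigma^\theta$ of an n.f.s.\ weight $\theta$ is the unique weak* continuous one-parameter automorphism group that preserves $\theta$ and has the following property: for $x,y\in\mathfrak n_\theta\cap\mathfrak n_\theta^*$ there is a bounded continuous function $f$ on the strip $0\le\operatorname{Im}\zeta\le1$, analytic inside, with $f(t)=\theta(\sigma^\theta_t(x)y)$ and $f(t+i)=\theta(y\sigma^\theta_t(x))$. It fixes the center of $A$ pointwise.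
\item[(M2)] \emph{Cocycles.} For n.f.s.\ weights $\phi,\psi$ on $A$, the balanced weight $(x_{ij})\mapsto\phi(x_{11})+\psi(x_{22})$ on $A\otimes\mathbb M_2$ is n.f.s., and its modular group sends $1\otimes e_{12}$ to $(D\phi:D\psi)_t\otimes e_{12}$. If $(D\chi:D\phi)_t=(D\chi:D\psi)_t$ for some n.f.s.\ weight $\chi$ and all $t$, then $\phi=\psi$.
\item[(M3)] \emph{Densities.} If $\tau$ is an n.f.s.\ trace and $h$ is a positive self-adjoint operator affiliated with $A$, put $h_n=h(1+h/n)^{-1}$ and $\tau(h\,\cdot)(x)=\sup_n\tau(h_n^{1/2}xh_n^{1/2})$. This weight determines $h$. If $h$ is injective, the weight is n.f.s.\ and $(D\tau(h\,\cdot):D\tau)_t=h^{it}$.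
\item[(M4)] \emph{Takesaki's theorem.} Let $\Theta$ be an n.f.s.\ weight on $B$ and $A\subset B$ a unital von Neumann subalgebra on which $\Theta$ is semifinite. A normal conditional expectation $F:B\to A$ with $\Theta\circ F=\Theta$ exists if and only if $\sigma^\Theta_t(A)=A$ for all $t$. In that case $F$ is unique and $\sigma^\Theta_t|_A=\sigma_t^{\Theta|_A}$.
\item[(M5)] \emph{Extended positive part.} Its elements are the additive, positively homogeneous, lower semicontinuous maps $m:A_*^+\to[0,\infty]$. Each is the pointwise supremum of an increasing sequence $x_n\in A_+$. A normal weight extends by $\theta(m)=\sup\theta(x_n)$, and a normal positive map $G$ extends by $G(m)(\omega)=m(\omega\circ G)$, so that $G(m)=\sup G(x_n)$.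
\end{itemize}

\subsection*{Haagerup's construction}
We recall the construction from \cite{HaagerupLp}. Let $A\subset B(H)$ have the n.f.s.\ weight $\theta$. On $L^2(\mathbb R,H)$ define
\[
(\iota_A(x)\xi)(t)=\sigma^\theta_{-t}(x)\xi(t),\qquad(\lambda(r)\xi)(t)=\xi(t-r),\qquad(W_r\xi)(t)=e^{-irt}\xi(t).
\]
The crossed product $\mathcal C(A)=A\rtimes_{\sigma^\theta}\mathbb R$ is the von Neumann algebra generated by $\iota_A(A)$ and $\lambda(\mathbb R)$. Since $\lambda(r)\iota_A(x)\lambda(r)^*=\iota_A(\sigma_r^\theta(x))$, the span of the products $\iota_A(x)\lambda(r)$ is a weak* dense $*$-subalgebra. The \emph{dual action} $\delta_r=\operatorname{Ad}W_r$ satisfies $\delta_r(\lambda(t))=e^{-irt}\lambda(t)$, and its fixed point algebra in $\mathcal C(A)$ is $\iota_A(A)$. For $x\in\mathcal C(A)_+$, $\Phi_A(x)=\int\delta_r(x)\,dr$ is an element of the extended positive part of $\iota_A(A)$. A normal weight $\omega$ on $A$ has the \emph{dual weight} $\tilde\omega=\omega\circ\iota_A^{-1}\circ\Phi_A$ on $\mathcal C(A)$. There is a unique n.f.s.\ trace $\tau_A$ on $\mathcal C(A)$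 with $(D\tilde\theta:D\tau_A)_t=\lambda(t)$. A closed densely defined operator $x$ affiliated with $\mathcal C(A)$ is \emph{$\tau_A$-measurable} if the spectral projection of $|x|$ for $(\mu,\infty)$ has finite trace for some $\mu$; these operators form a $*$-algebra under the closures of sum and product. Then
\[
L^p(A)=\{x\ \text{$\tau_A$-measurable}:\ \delta_r(x)=e^{-r/p}x\ \text{ for all }r\in\mathbb R\}.
\]
For $\omega\in A_*^+$ let $h_\omega$ be the positive operator with $\tilde\omega=\tau_A(h_\omega\,\cdot)$. The map $\omega\mapsto h_\omega$ is a bijection of $A_*^+$ onto $L^1(A)_+$, and there is a linear functional $\operatorname{tr}$ on $L^1(A)$ with $\operatorname{tr}(h_\omega)=\omega(1)$. One sets $\omega^{1/p}=h_\omega^{1/p}$ and $\|x\|_p^p=\operatorname{tr}(|x|^p)$; then $\|x^*\|_p=\|x\|_p$. The algebra $A$ acts on $L^p(A)$ by multiplication through $\iota_A$, which we suppress in such products. All of this is independent of $\theta$ and $H$ up to canonical isomorphisms preserving the elements $\omega^{1/p}$, so we may choose $\theta$ and $H$ as convenient.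 For every $p>0$ the space $L^p(A)$ is closed under adjoints and under taking positive and negative parts of self-adjoint elements, so it is spanned by the elements $\omega^{1/p}$.

For $a\in A$ and $\omega\in A_*^+$,
\begin{equation}\label{eq:bimodule}
h_{\omega(a^*\cdot\,a)}=a\,h_\omega\,a^* .
\end{equation}
Indeed, $a$ is fixed by $\delta$, so $\Phi_A(a^*xa)=a^*\Phi_A(x)a$. Hence the dual weight of $\omega(a^*\cdot a)$ takes at $x\ge0$ the value $\tilde\omega(a^*xa)=\sup_n\tau_A(x^{1/2}a(h_\omega)_na^*x^{1/2})$, which is the value of $\tau_A(ah_\omega a^*\,\cdot)$. It follows that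
\begin{equation}\label{eq:supp}
\operatorname{supp}(\omega^{1/p})=\operatorname{supp}h_\omega=\operatorname{supp}\omega .
\end{equation}
To see this, note that $q=\operatorname{supp}h_\omega$ is fixed by $\delta$, as $\delta_r(h_\omega)=e^{-r}h_\omega$, so $q\in A$. By \eqref{eq:bimodule}, $\omega(1-q)=\operatorname{tr}((1-q)h_\omega(1-q))=0$, so $q_0:=\operatorname{supp}\omega\le q$; and $\omega=\omega(q_0\cdot q_0)$ gives $h_\omega=q_0h_\omega q_0$, so $q\le q_0$.

\subsection*{Direct sums and central elements}
Let $X\oplus_pY$ denote the direct sum with $\|(x,y)\|^p=\|x\|^p+\|y\|^p$.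

\begin{lemma}\label{lem:sum}
$L^p(A\oplus B)=L^p(A)\oplus_pL^p(B)$, with $(\omega_1,\omega_2)^{1/p}=(\omega_1^{1/p},\omega_2^{1/p})$. In particular, for a central projection $e\in A$ we have $eL^p(A)=L^p(eA)$, and $\omega^{1/p}=(\omega|_{eA})^{1/p}$ if $\operatorname{supp}\omega\le e$.
\end{lemma}

\begin{proof}
Choose a direct sum weight and a direct sum of Hilbert spaces. The modular group, the crossed product, the dual action, dual weights, the trace, the densities $h_\omega$ and the functional $\operatorname{tr}$ are then direct sums.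
\end{proof}

\begin{lemma}\label{lem:central}
Let $0\le c\le1$ be central in $A$ and $c\omega=\omega(c\,\cdot)$. Then $(c\omega)^{1/p}=c^{1/p}\omega^{1/p}$, and $\|c^{1/p}x\|_p^p+\|(1-c)^{1/p}x\|_p^p=\|x\|_p^p$ for $x\in L^p(A)$.
\end{lemma}

\begin{proof}
Since $\sigma^\theta$ fixes the center, $\iota_A(c)$ commutes with $\lambda(\mathbb R)$ and is central in $\mathcal C(A)$. It therefore commutes with the spectral projections of every positive operator affiliated with $\mathcal C(A)$, and powers of products can be computed factor by factor. By \eqref{eq:bimodule}, $h_{c\omega}=c^{1/2}h_\omega c^{1/2}=ch_\omega$, which gives the first claim. Also $|c^{1/p}x|^2=c^{2/p}|x|^2$, so $|c^{1/p}x|^p=c|x|^p$, and the same holds for $1-c$. The sum of the two norms is $\operatorname{tr}(c|x|^p)+\operatorname{tr}((1-c)|x|^p)=\operatorname{tr}(|x|^p)$.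
\end{proof}

\subsection*{Isomorphisms and anti-isomorphisms}
An anti-isomorphism reverses the direction of the modular flow, so it does not lift to the crossed products by transport of structure alone. Passing to the conjugate Hilbert space and reflecting the real line repairs this.

\begin{lemma}\label{lem:anti}
A $*$-isomorphism or $*$-anti-isomorphism $\alpha:A\to B$ induces a surjective linear isometry $L^p(A)\to L^p(B)$ with $\omega^{1/p}\mapsto(\omega\circ\alpha^{-1})^{1/p}$.
\end{lemma}

\begin{proof}
For $*$-isomorphisms this is transport of structure. Let $\alpha$ be an anti-isomorphism; as an order isomorphism it is normal. Let $A\subset B(H)$, let $\bar H$ be the conjugate Hilbert space, and for an operator $y$ on $H$ define $\bar y$ on $\bar H$ by $\bar y\,\bar\xi=\overline{y\xi}$. The map $y\mapsto\bar y$ is conjugate linear, multiplicative and preserves adjoints, so $y\mapsto\overline{y^*}$ is a linear $*$-anti-homomorphism. Hence $b\mapsto\overline{\alpha^{-1}(b)^*}$ is a faithful normal $*$-representation of $B$ on $\bar H$, and we may assume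 $B\subset B(\bar H)$ and $\alpha(a)=\overline{a^*}$. Let $\theta$ be an n.f.s.\ weight on $A$ and $\eta=\theta\circ\alpha^{-1}$, an n.f.s.\ weight on $B$.

\emph{Modular groups.} We claim $\sigma^\eta_t=\alpha\sigma^\theta_{-t}\alpha^{-1}$. The right side is a one-parameter automorphism group preserving $\eta$. Since $\eta(\alpha(x)\alpha(x)^*)=\theta(x^*x)$, the map $\alpha$ carries $\mathfrak n_\theta$ onto $\mathfrak n_\eta^*$ and $\mathfrak n_\theta\cap\mathfrak n_\theta^*$ onto $\mathfrak n_\eta\cap\mathfrak n_\eta^*$. For $x,y\in\mathfrak n_\theta\cap\mathfrak n_\theta^*$ let $f$ be as in (M1) and put $f_1(\zeta)=f(i-\zeta)$, a function of the same kind on the same strip. Then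
\begin{align*}
f_1(t)&=\theta(y\sigma^\theta_{-t}(x))=\eta\big(\alpha(\sigma^\theta_{-t}(x))\,\alpha(y)\big),\\
f_1(t+i)&=\theta(\sigma^\theta_{-t}(x)y)=\eta\big(\alpha(y)\,\alpha(\sigma^\theta_{-t}(x))\big).
\end{align*}
This is the KMS condition for $\eta$, and the claim follows from (M1).

\emph{The lift $\kappa$.} Identify $\overline{L^2(\mathbb R,H)}$ with $L^2(\mathbb R,\bar H)$ pointwise, let $(U\xi)(t)=\xi(-t)$, and put $\kappa(y)=U\,\overline{y^*}\,U$. On bounded operators $\kappa$ is a linear, normal, injective $*$-anti-homomorphism. The operator $\overline{\iota_A(a)^*}$ multiplies at $t$ by $\overline{\sigma^\theta_{-t}(a)^*}=\alpha(\sigma^\theta_{-t}(a))$, so $\kappa(\iota_A(a))$ multiplies at $t$ by $\alpha(\sigma^\theta_t(a))=\sigma^\eta_{-t}(\alpha(a))$. Also $\overline{\lambda(r)^*}=\lambda(-r)$ and $U\lambda(-r)U=\lambda(r)$. Thus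
\[
\kappa(\iota_A(a))=\iota_B(\alpha(a)),\qquad\kappa(\lambda(r))=\lambda(r),
\]
and $\kappa$ maps $\mathcal C(A)$ onto $\mathcal C(B)$. The operator $\overline{W_r}$ multiplies at $t$ by $e^{irt}$, so $U\overline{W_r}U=W_r$ and $\kappa(W_ryW_r^*)=W_r\kappa(y)W_r^*$: the map $\kappa$ intertwines the dual actions. Therefore $\Phi_B\circ\kappa=\kappa\circ\Phi_A$, and for $\omega\in A_*^+$ or $\omega=\theta$,
\begin{equation}\label{eq:kappadual}
(\omega\circ\alpha^{-1})^\sim\circ\kappa=\omega\circ\alpha^{-1}\circ\iota_B^{-1}\circ\kappa\circ\Phi_A=\omega\circ\iota_A^{-1}\circ\Phi_A=\tilde\omega .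
\end{equation}
The formula for $\kappa$ makes sense for closed densely defined operators. If $k$ is positive and affiliated with $\mathcal C(A)$, the spectral projections of $\kappa(k)$ are the images under $\kappa$ of those of $k$, so $\kappa$ commutes with the Borel functional calculus of $k$.

\emph{Traces.} Let $k$ be the injective positive operator with $k^{it}=\lambda(t)$; then $\tilde\theta=\tau_A(k\,\cdot)$ by (M3). The weight $\tau'=\tau_A\circ\kappa^{-1}$ is an n.f.s.\ trace on $\mathcal C(B)$. By \eqref{eq:kappadual}, $\tilde\eta=\tilde\theta\circ\kappa^{-1}=\tau'(\kappa(k)\,\cdot)$, and $\kappa(k)^{it}=\kappa(\lambda(t))=\lambda(t)$. So $(D\tilde\eta:D\tau')_t=\lambda(t)$, and $\tau'=\tau_B$.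

\emph{Conclusion.} We have $|\kappa(x)|^2=\kappa(x^*)\kappa(x)=\kappa(xx^*)$, so $|\kappa(x)|=\kappa(|x^*|)$. Since $\tau_B\circ\kappa=\tau_A$, the map $\kappa$ is a $*$-anti-isomorphism of the algebras of measurable operators, and it maps $L^p(A)$ linearly onto $L^p(B)$ because it intertwines the dual actions. By \eqref{eq:kappadual} and (M3), $\kappa(h_\omega)=h_{\omega\circ\alpha^{-1}}$, so $\kappa(\omega^{1/p})=(\omega\circ\alpha^{-1})^{1/p}$. On $L^1(A)_+$ it preserves $\operatorname{tr}$, since $\omega(\alpha^{-1}(1))=\omega(1)$. Hence $\|\kappa(x)\|_p^p=\operatorname{tr}(|x^*|^p)=\|x^*\|_p^p=\|x\|_p^p$.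
\end{proof}

\subsection*{Conditional expectations}
This is the construction that needs an associative subalgebra. With compatible weights, the crossed product of the subalgebra sits inside that of the large algebra, and the desired isometry turns out to be the inclusion.

\begin{lemma}\label{lem:CE}
Let $F:B\to A$ be a faithful normal conditional expectation onto a unital von Neumann subalgebra. Then $\omega^{1/p}\mapsto(\omega\circ F)^{1/p}$ extends to a linear isometry $L^p(A)\to L^p(B)$.
\end{lemma}

\begin{proof}
\emph{Crossed products.} Let $B\subset B(H)$, let $\theta$ be n.f.s.\ on $A$ and put $\Theta=\theta\circ F$. It is normal and faithful. It is semifinite, because the weak* closure of $\mathfrak n_\Theta$ is a left ideal of $B$ containing the weak* closure of $\mathfrak n_\theta$, hence $1$. As $\Theta\circ F=\Theta$ and $\Theta|_A=\theta$, (M4) gives $\sigma^\Theta_t|_A=\sigma^\theta_t$. The map $\sigma^\Theta_{-t}F\sigma^\Theta_t$ is again a $\Theta$-preserving normal conditional expectation onto $A$, so $F\sigma^\Theta_t=\sigma^\theta_tF$ by uniqueness.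 Thus $\iota_A=\iota_B|_A$, and $\mathcal C(A)$ is a subalgebra of $\mathcal C(B)$ with the same $\lambda$ and the same dual action.

\emph{The lift $\hat F$.} Write $\mathcal L=B(L^2(\mathbb R))$ and consider the normal conditional expectation $F\otimes\mathrm{id}:B\,\bar\otimes\,\mathcal L\to A\,\bar\otimes\,\mathcal L$. It satisfies $(\mathrm{id}\otimes\chi)\circ(F\otimes\mathrm{id})=F\circ(\mathrm{id}\otimes\chi)$ for $\chi\in\mathcal L_*$. It is faithful: if $x\ge0$ and $(F\otimes\mathrm{id})(x)=0$, then $F((\mathrm{id}\otimes\chi)(x))=0$, so $(\mathrm{id}\otimes\chi)(x)=0$ for all $\chi\in\mathcal L_*^+$, and $x=0$. For $x\in B$, the slice $(\mathrm{id}\otimes\chi)(\iota_B(x))$ equals $\int u(t)\sigma^\Theta_{-t}(x)\,dt$, where $u\in L^1(\mathbb R)$ is the restriction of $\chi$ to $L^\infty(\mathbb R)$; applying $F$ gives $\int u(t)\sigma^\theta_{-t}(F(x))\,dt$, the slice of $\iota_A(F(x))$. So $(F\otimes\mathrm{id})(\iota_B(x))=\iota_A(F(x))$. Since $F\otimes\mathrm{id}$ is bimodular over $1\otimes\mathcal L$, which contains $\lambda(r)$ and $W_r$, it sends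 $\iota_B(x)\lambda(r)$ to $\iota_A(F(x))\lambda(r)$ and commutes with $\operatorname{Ad}W_r$. By weak* density it restricts to a faithful normal conditional expectation $\hat F:\mathcal C(B)\to\mathcal C(A)$ that commutes with the dual action and satisfies $\hat F\circ\iota_B=\iota_A\circ F$.

\emph{Dual weights.} For $x\in\mathcal C(B)_+$ and $\chi\in\mathcal C(A)_*^+$, (M5) gives
\[
\hat F(\Phi_Bx)(\chi)=\int\chi(\hat F\delta_r(x))\,dr=\int\chi(\delta_r\hat F(x))\,dr=\Phi_A(\hat Fx)(\chi).
\]
Hence, for $\omega\in A_*^+$ or $\omega=\theta$,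
\begin{equation}\label{eq:dualF}
(\omega\circ F)^\sim=\omega\circ F\circ\iota_B^{-1}\circ\Phi_B=\omega\circ\iota_A^{-1}\circ\hat F\circ\Phi_B=\tilde\omega\circ\hat F .
\end{equation}

\emph{Traces.} For n.f.s.\ weights $\phi,\psi$ on $\mathcal C(A)$ one has
\[
(D(\phi\circ\hat F):D(\psi\circ\hat F))_t=(D\phi:D\psi)_t;
\]
see \cite[Thm.~4.7]{HaagerupOVW}. For an expectation this also follows from (M2) and (M4): the balanced weight of $\phi\circ\hat F,\psi\circ\hat F$ is the composition of the balanced weight of $\phi,\psi$ with the expectation $\hat F\otimes\mathrm{id}_{\mathbb M_2}$, so the two modular groups agree on $1\otimes e_{12}\in\mathcal C(A)\otimes\mathbb M_2$. By \eqref{eq:dualF}, $\tilde\Theta=\tilde\theta\circ\hat F$, and therefore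
\[
(D\tilde\Theta:D(\tau_A\circ\hat F))_t=(D\tilde\theta:D\tau_A)_t=\lambda(t)=(D\tilde\Theta:D\tau_B)_t .
\]
By (M2), $\tau_B=\tau_A\circ\hat F$. In particular $\tau_B$ restricts to $\tau_A$ on $\mathcal C(A)$. So every $\tau_A$-measurable operator is $\tau_B$-measurable, as the same operator on $L^2(\mathbb R,H)$, and $L^p(A)$ is a linear subspace of $L^p(B)$.

\emph{Densities.} Let $\omega\in A_*^+$ and $h=h_\omega$, so $h_n\in\mathcal C(A)$. For $x\in\mathcal C(B)_+$, bimodularity of $\hat F$ gives
\[
\tau_B(h_n^{1/2}xh_n^{1/2})=\tau_A\big(\hat F(h_n^{1/2}xh_n^{1/2})\big)=\tau_A(h_n^{1/2}\hat F(x)h_n^{1/2}).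
\]
Taking the supremum over $n$ and using \eqref{eq:dualF}, we get $\tau_B(h\,\cdot)=\tilde\omega\circ\hat F=(\omega\circ F)^\sim$. So $h_{\omega\circ F}=h_\omega$, and the inclusion $L^p(A)\subset L^p(B)$ sends $\omega^{1/p}$ to $(\omega\circ F)^{1/p}$. It is isometric: if $x\in L^p(A)$ and $|x|^p=h_\omega$, the $p$-th powers of the two norms are $\omega(1)$ and $\omega(F(1))$.
\end{proof}

\section{Proof of Theorem \ref{thm:A}}\label{sec:proofA}

Let $R=J^{-1}\circ P$ and take the objects of Proposition~\ref{prop:structure}. Lemma~\ref{lem:CE} requires a faithful expectation onto a unital subalgebra of $\mathcal M_2$, while $E$ lives on $s\mathcal M_2s$. We therefore add the complementary corner. Let $\mathcal N_1=\mathcal N\oplus(1-s)\mathcal M_2(1-s)$ and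
\[
F(x)=E(sxs)+(1-s)x(1-s),\qquad x\in\mathcal M_2 .
\]
This is a normal unital positive projection onto $\mathcal N_1$, hence a conditional expectation by the theorems of Russo--Dye and Tomiyama. If $x\ge0$ and $F(x)=0$, then $E(sxs)=0$ and $(1-s)x(1-s)=0$; so $sxs=0$ as $E$ is faithful, and $xs=0=x(1-s)$ by \eqref{eq:zero}. Thus $F$ is faithful.

Let $T_0$ be the composition
\begin{align*}
L^p(\mathcal M_1)&\xrightarrow{\ V_1\ }L^p(e_+\mathcal M_1)\oplus_pL^p(e_-\mathcal M_1)\xrightarrow{\ V_2\ }L^p(\mathcal N_+)\oplus_pL^p(\mathcal N_-)=L^p(\mathcal N)\\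
&\xrightarrow{\ V_3\ }L^p(\mathcal N_1)\xrightarrow{\ V_4\ }L^p(\mathcal M_2)
\end{align*}
of the following linear isometries; we follow $\varphi^{1/p}$ through them.
\begin{itemize}
\item $V_1x=(c_+^{1/p}x,\,c_-^{1/p}x)$. Since $c_\pm^{1/p}=e_\pm c_\pm^{1/p}$, the components lie in $e_\pm L^p(\mathcal M_1)=L^p(e_\pm\mathcal M_1)$ by Lemma~\ref{lem:sum}. By Lemma~\ref{lem:central}, $V_1$ is isometric and $V_1\varphi^{1/p}=((c_+\varphi)^{1/p},(c_-\varphi)^{1/p})$, the functionals being restricted to $e_\pm\mathcal M_1$.
\item $V_2$ is the direct sum of the isometries that Lemma~\ref{lem:anti} attaches to the isomorphism $J_+|_{e_+\mathcal M_1}$ and the anti-isomorphism $J_-|_{e_-\mathcal M_1}$. Then $V_2V_1\varphi^{1/p}=\nu^{1/p}$, where for $a\in e_+\mathcal M_1$ and $b\in e_-\mathcal M_1$, by Proposition~\ref{prop:structure}(c),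
\[
\nu(J_+(a)+J_-(b))=\varphi(c_+a)+\varphi(c_-b)=\varphi\big(R(J_+(a)+J_-(b))\big).
\]
That is, $\nu=\varphi\circ R|_{\mathcal N}$.
\item $V_3$ is the inclusion of the first summand in Lemma~\ref{lem:sum}; it sends $\nu^{1/p}$ to $(\nu,0)^{1/p}$.
\item $V_4$ is given by Lemma~\ref{lem:CE} for $F$; it sends $(\nu,0)^{1/p}$ to $((\nu,0)\circ F)^{1/p}$.
\end{itemize}
By Proposition~\ref{prop:structure}(d) and Lemma~\ref{lem:support}, for $x\in\mathcal M_2$,
\[
(\nu,0)(F(x))=\nu(E(sxs))=\varphi(R(E(sxs)))=\varphi(R(sxs))=\varphi(R(x)).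
\]
So $T_0$ is a linear isometry with $T_0(\varphi^{1/p})=(\varphi\circ J^{-1}\circ P)^{1/p}$.

The functionals $\varphi\circ R$ have support at most $s\le J(1)$, so $J(1)T_0\varphi^{1/p}=T_0\varphi^{1/p}$ by \eqref{eq:supp}, and by linearity
\begin{equation}\label{eq:JT}
J(1)T_0x=T_0x\qquad\text{for all }x\in L^p(\mathcal M_1).
\end{equation}
Put $Tx=wT_0x$. By (D2) and \eqref{eq:JT}, $|Tx|^2=(T_0x)^*w^*wT_0x=(T_0x)^*J(1)T_0x=|T_0x|^2$, so $\|Tx\|_p=\|T_0x\|_p=\|x\|_p$. Thus $T$ is a linear isometry satisfying \eqref{eq:star}. It is unique because the elements $\varphi^{1/p}$ span $L^p(\mathcal M_1)$. This proves Theorem~\ref{thm:A}, and with it the affirmative answer to the question of Section~\ref{sec:intro}.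

\section{Proof of Theorem \ref{thm:B}}\label{sec:proofB}

\subsection*{(iii) implies (i), for every exponent}
Apply Theorem~\ref{thm:A} with $w=J(1)$. By \eqref{eq:JT} the resulting isometry is $T_0$, which sends $\varphi^{1/p}$ to $(\varphi\circ R)^{1/p}$, and this holds for all $p\in(0,\infty)$. Once the cycle of implications is closed, this also gives the last sentence of the theorem.

\subsection*{(i) implies (ii)}
Let $T$ be the extension. Then $\varphi(R(1))=\|T\varphi^{1/p}\|_p^p=\|\varphi^{1/p}\|_p^p=\varphi(1)$ for all $\varphi$, so $R(1)=1$. For the supports we need a description of orthogonality in terms of the norm. It is the equality condition in Clarkson's inequality \cite[Thm.~A1]{RaynaudXu}: for $p\ne2$ and $x,y$ in an $L^p$ space,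
\begin{equation}\label{eq:clarkson}
\|x+y\|_p^p+\|x-y\|_p^p=2\big(\|x\|_p^p+\|y\|_p^p\big)
\end{equation}
holds if and only if $x^*y=xy^*=0$. This is the only place where $p\ne2$ is used; for $p=2$, \eqref{eq:clarkson} is the parallelogram law and carries no information. Let $\operatorname{supp}\varphi\perp\operatorname{supp}\psi$, $x=\varphi^{1/p}$ and $y=\psi^{1/p}$. By \eqref{eq:supp} the positive operators $x,y$ have orthogonal supports, so $|x\pm y|^p=x^p+y^p$ and \eqref{eq:clarkson} holds. A linear isometry preserves \eqref{eq:clarkson}, so it holds for $Tx$ and $Ty$, and $(\varphi\circ R)^{1/p}(\psi\circ R)^{1/p}=0$. Positive operators with zero product have orthogonal supports, and \eqref{eq:supp} gives $\operatorname{supp}(\varphi\circ R)\perp\operatorname{supp}(\psi\circ R)$.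

\subsection*{(ii) implies (iii)}
Now $J$ has to be recovered from $R$. By Lemma~\ref{lem:R}, the range of any candidate consists of elements on which $R$ respects squares, so we invert $R$ on the set of all such elements under its support. The orthogonality hypothesis serves to show that this set is large enough: it contains a preimage of every projection.

Let $s$ be the support of $R$ and $\mathcal M=s\mathcal M_2s$. By Lemma~\ref{lem:support}, $R$ is faithful on $\mathcal M$ and $R(s)=R(1)=1$.

\emph{Lifting projections.} For a projection $q\in\mathcal M_1$ put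
\[
j(q)=\sup\{\operatorname{supp}(\varphi\circ R):\ \operatorname{supp}\varphi\le q\}\le s .
\]
By (ii), each projection in the family defining $j(q)$ is orthogonal to each projection in the family defining $j(1-q)$, so $j(q)\perp j(1-q)$. If $\operatorname{supp}\varphi\le q$, then $\varphi(R(j(q)))=\varphi(R(1))=\varphi(1)$. Applying this to $\varphi=\omega(q\cdot q)$ for arbitrary $\omega\in(\mathcal M_1)_*^+$ gives $q(1-R(j(q)))q=0$. Since $1-R(j(q))\ge0$, \eqref{eq:zero} yields $R(j(q))q=q$, and by taking adjoints $qR(j(q))=q$. Hence $R(j(q))=q+(1-q)R(j(q))(1-q)\ge q$. The same inequality for $1-q$ reads $R(j(1-q))\ge1-q$. As $j(q)+j(1-q)\le s$, we get $R(j(q))\le1-R(j(1-q))\le q$, and so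
\[
R(j(q))=q .
\]

\emph{The Jordan algebra $D$.} Let $D=\{y\in\mathcal M_{sa}:R(y^2)=R(y)^2\}$. It is norm closed and contains $s$. By Lemma~\ref{lem:domain}, $R(y\circ x)=R(y)\circ R(x)$ for $y\in D$ and $x\in\mathcal M$. Expanding $(y_1+y_2)^2=y_1^2+2y_1\circ y_2+y_2^2$ shows that $D$ is a real subspace. From $y^{n+1}=y\circ y^n$ we get by induction $R(y^n)=R(y)^n$ for $y\in D$ and $n\ge1$; in particular $R(y^4)=R(y)^4=R(y^2)^2$, so $y^2\in D$. By polarization $D$ is closed under $\circ$, and $R|_D$ preserves $\circ$.

If $y\in D$ and $R(y)=0$, then $R(y^2)=0$, so $y=0$ by faithfulness. Fix $y\in D$ and let $C$ be the C*-algebra generated by $y$ and $s$. Its self-adjoint part is the norm closure of the real polynomials in $y$ with unit $s$, so $C_{sa}\subset D$. The identity $R(y^n)=R(y)^n$ shows that $R|_C$ is a $*$-homomorphism, and it is injective because its kernel is spanned by self-adjoint elements, which lie in $D$. An injective $*$-homomorphism is isometric, so $\|R(y)\|=\|y\|$ on $D$, and $R(D)$ is a norm closed real subspace of $(\mathcal M_1)_{sa}$.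 Each $j(q)$ lies in $D$, since $R(j(q)^2)=R(j(q))=q=q^2$. Thus $R(D)$ contains all projections, and $R(D)=(\mathcal M_1)_{sa}$.

\emph{The maps $J$ and $P$.} Let $J:\mathcal M_1\to\mathcal M$ be the complex linear extension of $(R|_D)^{-1}$, that is, $J(a+ib)=(R|_D)^{-1}(a)+i(R|_D)^{-1}(b)$ for self-adjoint $a,b$. It preserves adjoints and $\circ$, it satisfies $J(1)=s$ and $R\circ J=\mathrm{id}$, and so it is an injective Jordan $*$-homomorphism, in particular positive. It is normal: if $a_i\uparrow a$, then $J(a_i)\uparrow y$ for some $y\in\mathcal M$ with $y\le J(a)$, and $R(J(a)-y)=a-\sup a_i=0$ as $R$ is normal, so $y=J(a)$ by faithfulness. Finally $P=J\circ R$ is normal and positive, takes values in $J(\mathcal M_1)$, satisfies $P\circ J=J$ and $P(1)=J(1)$, and is therefore as in (D3). By construction $R=J^{-1}\circ P$. This completes the proof of Theorem~\ref{thm:B}.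

\begin{thebibliography}{9}

\bibitem{BR}
Bratteli and Robinson, Volume I.

\bibitem{HaagerupLp}
Haagerup, Colloq. CNRS 274 (1979).

\bibitem{HaagerupOVW}
Haagerup, \emph{Operator valued weights I}, J. Funct. Anal. 32 (1979).

\bibitem{RaynaudXu}
Raynaud and Xu, \emph{On subspaces of non-commutative $L_p$-spaces}, J. Funct. Anal. 203 (2003).

\bibitem{Sherman}
David Sherman, \emph{On the structure of isometries between noncommutative $L^p$ spaces}, arXiv:math/0311336 (2003).

\end{thebibliography}
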